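# A finitely generated group of diffeomorphisms of $S^2$ that extends over no compact 3-manifold

## 1. An easy case: the linear action of $SL_2(\mathbb Z)$ on the torus

Let a group $\Gamma$ act by diffeomorphisms on a closed manifold $N$. If $N$ is the boundary of a compact manifold $W$, can the action be extended to $W$? And if we are allowed to choose $W$ freely, can it be extended to some $W$?

For a smooth manifold $N$, write $\mathrm{Diff}_0(N)$ for the identity component of its group of $C^\infty$ diffeomorphisms. We write $\mathrm{Diff}^1(W)$ for the group of $C^1$ diffeomorphisms of $W$.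

**Definition (extension).** Let $M$ be a compact smooth manifold with boundary and $r\colon \mathrm{Diff}_0(M)\to\mathrm{Diff}_0(\partial M)$ the restriction map. An extension of a homomorphism $\rho\colon\Gamma\to \mathrm{Diff}_0(\partial M)$ to $M$ is a homomorphism $\phi\colon\Gamma\to\mathrm{Diff}_0(M)$ with $r\circ\phi=\rho$. A subgroup $\Gamma\subset\mathrm{Diff}_0(\partial M)$ has an extension to $M$ if its inclusion has one.

**Definition (nullbordant action).** An action of $\Gamma$ by diffeomorphisms on a closed oriented manifold $N$ is nullbordant if there are a compact oriented $W$ with $\partial W=N$ as oriented manifolds and an action of $\Gamma$ on $W$ by diffeomorphisms that restricts to the given action on $N$. (This is bordism in the sense of Browder's bordism of diffeomorphisms.)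

For example, $SO(3)\subset \mathrm{Diff}_0(S^2)$ extends to $D^3$ by the same matrices, so its action on $S^2$ is nullbordant. What we have to find, a problem taken from Kathryn Mann and Sam Nariman, "Dynamical and cohomological obstructions to extending group actions", arXiv:1905.11637 (2019), is a finitely generated $\Gamma\subset\mathrm{Diff}_0(S^2)$ with no extension to $D^3$, and even one whose action on $S^2$ is not nullbordant.

We first replace the sphere by the torus $T^2=\mathbb R^2/\mathbb Z^2$ and let $SL_2(\mathbb Z)$ act linearly. This group is not in $\mathrm{Diff}_0(T^2)$, but the question of nullbordance makes sense, and it is easy. The tool is the fixed set of an involution, here $-I$. Since we want to exclude even $C^1$ actions, we need its structure in class $C^1$.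

**Lemma 1.** Let $W$ be a compact smooth manifold with boundary, $\sigma$ a $C^1$ diffeomorphism of $W$ with $\sigma^2=\mathrm{id}$, and $F=\mathrm{Fix}(\sigma)$. For $x\in F$ let $E^\pm_x\subset T_xW$ be the $(\pm1)$-eigenspaces of $D_x\sigma$. Then $F$ is a compact $C^1$ submanifold, of locally constant dimension, with boundary $F\cap\partial W$ and with $T_xF=E_x^+$. If $x\in F\cap \partial W$, then $E_x^+\not\subset T_x\partial W$.

*Proof.* $F$ is closed in $W$, hence compact. Let $x\in F$. Choose a chart around $x$ in which $x=0$, modelled on $\mathbb R^d$ or, if $x\in\partial W$, on the half space $\{s\ge0\}$, where $s$ is the last coordinate. If $V_0$ is a neighborhood of $x$ in the chart domain, then $V=V_0\cap\sigma(V_0)$ is a $\sigma$-invariant one. Put $L=D_x\sigma$, so $L^2=1$, and average: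
$$\Psi=\tfrac12(\mathrm{id}+L\circ\sigma)\colon V\to\mathbb R^d .$$
This map is $C^1$ with $D_x\Psi=\frac12(1+L^2)=1$, and it turns $\sigma$ into its derivative:
$$\Psi\circ\sigma=\tfrac12(\sigma+L\circ\sigma^2)=\tfrac12(\sigma+L)=L\circ\Psi.$$

We claim that $\Psi$ is a local $C^1$ diffeomorphism at $x$. At an interior point this is the inverse function theorem. At a boundary point, $\sigma$ preserves the boundary, and $L$ preserves the half space and its boundary hyperplane. By convexity, $\Psi$ maps the half space to itself and the boundary hyperplane to itself. Extend $\Psi$ to negative $s$ by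
$$\tilde\Psi(y,-s)=2\Psi(y,0)-\Psi(y,s)\qquad(s>0).$$
At $s=0$ the values agree. The derivative of $\tilde\Psi$ in the last variable at $(y,-s)$ is $\partial_s\Psi(y,s)$, and the $y$-derivative there is $2\partial_y\Psi(y,0)-\partial_y\Psi(y,s)$; both tend to the values for $\Psi$ at $(y,0)$. So $\tilde\Psi$ is $C^1$ near $0$ with $D_0\tilde\Psi=1$, and it is a local diffeomorphism. Its last coordinate vanishes on $\{s=0\}$ and has positive $s$-derivative near $0$, so it has the sign of $s$. Hence $\tilde\Psi$ carries $\{s\ge0\}$ to $\{s\ge 0\}$ and $\{s<0\}$ to $\{s<0\}$ near $0$, and $\Psi$ is a local $C^1$ diffeomorphism of half spaces.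

Shrink $V$, keeping it $\sigma$-invariant, so that $\Psi$ is a diffeomorphism from $V$ onto its open image. For $y\in V$,
$$\sigma(y)=y\iff\Psi(\sigma(y))=\Psi(y)\iff L\Psi(y)=\Psi(y).$$
So $F\cap V$ corresponds under the $C^1$ chart $\Psi$ to an open piece of $E^+_x$, intersected with the half space if $x\in\partial W$. Since $D_x\Psi=1$, the tangent space of $F$ at $x$ is $E_x^+$.

Finally let $x\in\partial W$. The map $L$ preserves $T_x\partial W$ and the inward side, so it acts on the line $T_xW/T_x\partial W$ by a positive number with square $1$, that is, by $+1$. Since $L^2=1$, we have $T_xW=E^+_x\oplus E^-_x$. The image of $E_x^-$ in the line must be $0$, so $E_x^+$ surjects onto it. Hence $E_x^+\not\subset T_x\partial W$, the set $E_x^+\cap\{s\ge0\}$ is a half space of $E_x^+$, and near $x$ the boundary of $F$ is $F\cap\partial W$. $\square$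

For instance, for the half-turn of $D^3$ about the vertical axis, $F$ is the vertical diameter, $E^+_x$ is vertical and $E^-_x$ horizontal.

**Proposition 2.** There are no compact smooth 3-manifold $W$ with $\partial W=T^2$ and homomorphism $\phi\colon SL_2(\mathbb Z)\to\mathrm{Diff}^1(W)$ restricting to the linear action on $T^2$. In particular this action on $T^2$ is not nullbordant.

*Proof.* Suppose $\phi$ exists, and let $\sigma=\phi(-I)$. At the point $0\in T^2$, $D_0\sigma$ is $-1$ on the plane $T_0T^2$, and $E_0^+\not\subset T_0T^2$ by Lemma 1, so $\dim E^+_0=1$. The component $A$ of $\mathrm{Fix}(\sigma)$ that contains $0$ is therefore a compact connected 1-manifold with nonempty boundary $A\cap\partial W$, that is, an arc. Its other endpoint $x_1$ is a fixed point of $-I$ on $T^2$ other than $0$, so $x_1$ is one of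
$$(\tfrac12,0),\quad(0,\tfrac12),\quad(\tfrac12,\tfrac12).$$
Every $\gamma\in SL_2(\mathbb Z)$ commutes with $-I$, so $\phi(\gamma)$ permutes the components of $\mathrm{Fix}(\sigma)$. It fixes $0$, so it preserves $A$, and therefore it fixes the other endpoint $x_1$. But $\begin{pmatrix}1&1\\0&1\end{pmatrix}$ exchanges $(0,\frac12)$ and $(\frac12,\frac12)$, and $\begin{pmatrix}1&0\\1&1\end{pmatrix}$ moves $(\frac12,0)$ to $(\frac12,\frac12)$. No candidate for $x_1$ is fixed. $\square$

What changes on $S^2$, inside $\mathrm{Diff}_0(S^2)$? The half-turn of $S^2$ has exactly two fixed points. The arc from one must end at the other, and a group that commutes with the half-turn and fixes the first point also fixes the second. There is nothing left to count.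

## 2. The sphere: one arc, its normal planes, and where an obstruction can sit

Here is the theorem we are after.

**Theorem A.** There is a finitely generated group $\Gamma\subset\mathrm{Diff}_0(S^2)$ such that for every compact smooth 3-manifold $W$ (orientable or not, connected or not) with $\partial W=S^2$, there is no homomorphism $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ with $\phi(\gamma)|_{\partial W}=\gamma$ for all $\gamma\in\Gamma$.

With $W=D^3$ it says that $\Gamma$ has no extension to $D^3$. Since $W$ is arbitrary, it says that the action of $\Gamma$ on $S^2$ is not nullbordant.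

Some groups never help. Every subgroup of $\mathrm{Diff}_0(S^2)$ that is free on a subset of $\mathrm{Diff}_0(S^2)$ extends to $D^3$. Indeed, given a basis element $f$, choose a smooth isotopy $f_t$ from $\mathrm{id}$ to $f$ and a smooth $\chi\colon[0,1]\to[0,1]$ that is $0$ near $0$ and $1$ near $1$. The formula $r\theta\mapsto r f_{\chi(r)}(\theta)$ defines a diffeomorphism of $D^3$ that is the identity near the center and restricts to $f$. It is isotopic to $\mathrm{id}$ through $r\theta\mapsto rf_{s\chi(r)}(\theta)$, $s\in[0,1]$. Do this for each basis element and extend to the free group. So the obstruction must come from relations.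

We keep the arc of Section 1 and look at the derivatives along it. Write $S^2=\mathbb C\cup\{\infty\}$ by stereographic projection, so that multiplications by unit complex numbers are rotations with poles $0$ and $\infty$. Let
$$g=\text{mult. by } i,\qquad a=g^2=\text{mult. by }-1,\qquad \alpha=\text{mult. by }e^{2\pi i/3}.$$

**Lemma 3.** Let $\Gamma\subset\mathrm{Diff}_0(S^2)$ contain $a$, and suppose that all elements of $\Gamma$ commute with $a$ and fix $0$. Let $W$ be a compact smooth 3-manifold with $\partial W=S^2$ and let $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ restrict to the given action on $\partial W$. Let $A$ be the component of $\mathrm{Fix}(\phi(a))$ containing $0$.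

(i) $A$ is a $C^1$ arc from $0$ to $\infty$, and $A\cap\partial W=\{0,\infty\}$.

(ii) The $(-1)$-eigenspaces $E_x$ of $D_x\phi(a)$, $x\in A$, form a continuous plane bundle $E\to A$, with $E_0=T_0S^2$ and $E_\infty=T_\infty S^2$.

(iii) $\Gamma$ acts on $E\to A$ by bundle automorphisms covering orientation-preserving $C^1$ diffeomorphisms of $A$. Elements of finite order fix $A$ pointwise.

*Proof.* (i) As in Proposition 2: $D_0a=-1$ on $T_0S^2$, so Lemma 1 gives $\dim E^+_0=1$, and $A$ is a compact connected $C^1$ 1-manifold with nonempty boundary $A\cap\partial W$. So it is an arc, and its second endpoint lies in $\mathrm{Fix}(a)=\{0,\infty\}$, hence is $\infty$.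

(ii) Along $A$, Lemma 1 gives $\dim E^+_x=\dim T_xA=1$, so $\dim E_x=2$. $E$ is the image of the continuous family of rank 2 projections $\frac12(1-D\phi(a))$, hence a continuous plane bundle. Since $a$ acts as $-1$ on the planes $T_0S^2$ and $T_\infty S^2$, these are contained in, hence equal to, $E_0$ and $E_\infty$.

(iii) Let $k\in\Gamma$. Since $\phi(k)$ commutes with $\phi(a)$, it permutes the components of $\mathrm{Fix}(\phi(a))$. It fixes $0$, so it preserves $A$ and fixes both endpoints; thus it preserves the orientation of $A$, and it is $C^1$ on the $C^1$ submanifold $A$. Differentiating $\phi(k)\phi(a)=\phi(a)\phi(k)$ at $x\in A$ shows that $D\phi(k)$ maps $E_x$ to $E_{\phi(k)x}$. If an orientation-preserving homeomorphism $f$ of an arc moves a point, say $f(x)>x$, then $f^n(x)>x$ for all $n\ge1$ (and similarly for $<$), so $f$ has infinite order. $\square$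

In the setting of Lemma 3, let $\mathcal K$ be the kernel of the action of $\Gamma$ on $E\to A$: the normal subgroup of all elements that act trivially on $A$ and on $E$. It depends on $W$ and $\phi$.

If some group $Q$ acts on $E\to A$ and trivially on $A$, then each $E_x$ carries a representation $\lambda_x$ of $Q$, and $x\mapsto \lambda_x$ is a continuous path of representations from the derivative at $0$ to the derivative at $\infty$. Both ends are visible on $S^2$. So we want $Q$ so rigid that such paths cannot move. The group $Q=\mathbb Z$ is not rigid: $\lambda_t(1)=\begin{pmatrix}1&1-t\\0&1\end{pmatrix}$ joins a nontrivial representation to the trivial one.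

## 3. Rigidity of groups with $\mathrm{Hom}(Q,\mathbb R)=0$

The condition $\mathrm{Hom}(Q,\mathbb R)=0$, for finitely generated $Q$, says that the abelianization of $Q$ is finite. It holds for finite groups and fails for $\mathbb Z$. Both rigidity statements below rest on one computation: a sequence of small nontrivial actions, rescaled, converges to a nonzero homomorphism to an additive group.

**Lemma 4.** Let $Q$ be a finitely generated group with $\mathrm{Hom}(Q,\mathbb R)=0$, acting by $C^1$ diffeomorphisms on $X$, where $X$ is $[0,1]$ or a smooth manifold without boundary. Let $p\in X$ be fixed by $Q$ with $D_pq=1$ for all $q\in Q$. Then $Q$ fixes every point of a neighborhood of $p$.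

*Proof.* Work in a chart around $p$ whose image is a ball in $\mathbb R^d$ (for $X=[0,1]$, a relatively open interval), with $p$ placed at the origin. Let $Z=Z^{-1}$ be a finite generating set. If the conclusion fails, there are $y_j\to p$ not fixed by $Q$. For each $q$ we have $q(y_j)\to p$, so $q(y_j)$ lies in the chart for all large $j$. Put
$$\varepsilon_j=\max_{z\in Z}|z(y_j)-y_j|>0,\qquad c_j(q)=\frac{q(y_j)-y_j}{\varepsilon_j}.$$
For $q,q'\in Q$ and $j$ large,
$$qq'(y_j)-y_j=\big[(q-\mathrm{id})(q'(y_j))-(q-\mathrm{id})(y_j)\big]+[q(y_j)-y_j]+[q'(y_j)-y_j].$$
The segment from $y_j$ to $q'(y_j)$ shrinks to $p$, where $D(q-\mathrm{id})$ is continuous and vanishes. By the mean value inequality, the first bracket has norm at most $\eta_j|q'(y_j)-y_j|$ with $\eta_j\to0$ ($\eta_j$ depends on $q,q'$). Hence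
$$|c_j(qq')-c_j(q)-c_j(q')|\le\eta_j\,|c_j(q')|.\tag{1}$$
Since $|c_j(z)|\le1$ for $z\in Z$, (1) with $q=z$ gives $|c_j(zq')|\le1+(1+\eta_j)|c_j(q')|$. By induction on word length, $c_j(q)$ is bounded in $j$ for each $q$. As $Q$ is countable, a diagonal subsequence of $(c_j)$ converges pointwise to some $c\colon Q\to\mathbb R^d$, and by (1) $c$ is a homomorphism. Since $Z$ is finite, some $z\in Z$ has $|c_j(z)|=1$ for infinitely many $j$ of the subsequence, so $c(z)\neq0$. A coordinate of $c$ is a nonzero element of $\mathrm{Hom}(Q,\mathbb R)$, a contradiction. $\square$

**Lemma 5.** Let $Q$ be a finitely generated group with $\mathrm{Hom}(Q,\mathbb R)=0$.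

(i) (Thurston stability) Every action of $Q$ on $[0,1]$ by orientation-preserving $C^1$ diffeomorphisms is trivial.

(ii) If $t\mapsto\lambda_t\in\mathrm{Hom}(Q,GL_n(\mathbb R))$, $t\in[0,1]$, is continuous and $\lambda_1$ is trivial, then all $\lambda_t$ are trivial.

*Proof.* (i) Let $T$ be the set of points $p$ fixed by $Q$ with $(Dq)(p)=1$ for all $q$. It is closed. The point $0$ is fixed because the action preserves orientation, and $q\mapsto\log (Dq)(0)$ is a homomorphism to $\mathbb R$ by the chain rule, hence zero; so $0\in T$. By Lemma 4, a point of $T$ has an open neighborhood on which every $q$ is the identity, and this neighborhood lies in $T$. So $T$ is open, closed and nonempty, and $T=[0,1]$.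

(ii) Let $T=\{t:\lambda_t\text{ is trivial}\}$. It is closed and contains $1$. If it is not open, there are $t_j\to t\in T$ with $t_j\notin T$. With $Z$ as before, put
$$\varepsilon_j=\max_{z\in Z}\|\lambda_{t_j}(z)-1\|>0,\qquad c_j(q)=\frac{\lambda_{t_j}(q)-1}{\varepsilon_j}.$$
By continuity $\varepsilon_j\to0$. The identity $AB-1=(A-1)+(B-1)+(A-1)(B-1)$ gives
$$c_j(qq')=c_j(q)+c_j(q')+\varepsilon_j\,c_j(q)c_j(q').$$
Since $\|c_j(z)\|\le1$ on $Z$, induction on word length bounds each $c_j(q)$ in $j$. A subsequence converges pointwise to a homomorphism from $Q$ to the additive group $M_n(\mathbb R)$. It is nonzero, because some $z\in Z$ has $\|c_j(z)\|=1$ for infinitely many $j$ of the subsequence. A matrix entry gives a nonzero element of $\mathrm{Hom}(Q,\mathbb R)$, a contradiction. So $T$ is open and closed, and $T=[0,1]$. $\square$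

## 4. The relations cannot hold on the sphere itself

Lemmas 3 and 5 suggest a plan. Find a finitely generated $Q\subset\mathrm{Diff}_0(S^2)$ with $\mathrm{Hom}(Q,\mathbb R)=0$ whose elements commute with $a$, fix $0$, are the identity near $\infty$, and do not all have trivial derivative at $0$. For any extension of $\langle Q,a\rangle$ to $W$, Lemma 5(i) makes $Q$ act trivially on $A$. Then $\lambda_\infty$ is trivial and $\lambda_0$ is not, contrary to Lemma 5(ii). This plan stops at its first word, "find".

**Proposition 6.** Let $Q$ be finitely generated with $\mathrm{Hom}(Q,\mathbb R)=0$, acting on $S^2$ by $C^1$ diffeomorphisms that fix $\infty$ and have derivative $1$ there. Then the action is trivial.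

*Proof.* The set of points $p$ fixed by $Q$ with $D_pq=1$ for all $q$ is closed, contains $\infty$, and is open by Lemma 4. As $S^2$ is connected, it is all of $S^2$. $\square$

The same rigidity that would obstruct the extension forbids the action. But the argument needs less than an action of $Q$ on $S^2$. It needs $Q$ to act on $E\to A$. So it is enough to have elements $\hat u,\hat v$ of a larger group $\Gamma$ such that the relators of $Q$, evaluated on $\hat u,\hat v$, are nontrivial diffeomorphisms of $S^2$ that lie in $\mathcal K$ for every possible $W$ and $\phi$.

If the relators of $Q$ hold for the germs of $\hat u,\hat v$ at $0$ and at $\infty$, then these diffeomorphisms are the identity near both poles. That does not put them in $\mathcal K$: an extension might still move the middle of the arc, far from $\partial W$. We need a way to force elements into $\mathcal K$. It comes in two parts.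

First, one nontrivial element is forced into $\mathcal K$ by complex linear algebra. Because $a$ has the square root $g$, the bundle $E$ becomes a complex line bundle. A rotation commuting with $g$ then acts on it by a scalar, and scalars commute with everything complex linear.

Second, the diffeomorphisms commuting with $a$ and compactly supported away from the poles (more exactly, the time-one maps of such isotopies) form a simple group. So any given element of this group is a product of finitely many conjugates of the one that was forced into $\mathcal K$. If we put the finitely many conjugators into $\Gamma$, normality of $\mathcal K$ does the rest.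

## 5. A commutator that dies on the arc

**Lemma 7.** In the situation of Lemma 3, suppose that $g,\alpha\in\Gamma$ and that $h\in\Gamma$ commutes with $g$. Then $\delta_0=\alpha h\alpha^{-1}h^{-1}$ lies in $\mathcal K$.

*Proof.* By Lemma 3(iii), $\phi(g)$ and $\phi(\alpha)$ fix $A$ pointwise. Let $J_x=D\phi(g)|_{E_x}$. Then $J_x^2=D\phi(a)|_{E_x}=-1$, so $J$ makes $E$ a continuous complex line bundle.

Since $\alpha$ commutes with $g$, the map $D\phi(\alpha)|_{E_x}$ is $J$-linear, so it is multiplication by some $c(x)\in\mathbb C$, and $c(x)^3=1$. Its real and imaginary parts are half the real traces of $D\phi(\alpha)|_{E_x}$ and of $J_x^{-1}D\phi(\alpha)|_{E_x}$, hence continuous in $x$. As $A$ is connected and there are only three cube roots of $1$, $c(x)=c$ is constant.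

Since $h$ commutes with $g$, the map $D\phi(h)\colon E_y\to E_{\phi(h)y}$ is $J$-linear for every $y\in A$. The element $\phi(h\alpha^{-1}h^{-1})$ fixes $A$ pointwise, because $\phi(\alpha)$ does. On $E_x$ it is the conjugate of multiplication by $c^{-1}$ on $E_{\phi(h)^{-1}x}$ by the complex linear isomorphism $D\phi(h)\colon E_{\phi(h)^{-1}x}\to E_x$. That is multiplication by $c^{-1}$ again. So $\delta_0=\alpha\cdot h\alpha^{-1}h^{-1}$ fixes $A$ pointwise and acts on $E_x$ as $c\cdot c^{-1}=1$. $\square$

The constancy of $c$ is used in an essential way: $\phi(h)$ may slide points along $A$, so we compare the scalar at two different points.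

To use the lemma we need $h$ commuting with $g$ and not with $\alpha$. Let $B'$ be the disc of radius $1/10$ about $1\in\mathbb C$. The discs $g^kB'$ and $\alpha g^kB'$, $k=0,1,2,3$, are centered on the unit circle at the angles $0^\circ,90^\circ,180^\circ,270^\circ$ and $120^\circ,210^\circ,300^\circ,30^\circ$. Distinct centers are at distance at least $2\sin15^\circ>\frac12$, so the eight discs are pairwise disjoint. Take a constant vector field on $B'$ times a nonnegative bump function supported in $B'$ and positive at $1$, and move it by $g,g^2,g^3$ to the other $g^kB'$. The result is a $g$-invariant field; let $h$ be its time-one map. Then $hg=gh$, and $h\ne\mathrm{id}$, since the point $1$ moves monotonically along a line. The diffeomorphism $\alpha h\alpha^{-1}$ is supported in $\bigcup_k\alpha g^kB'$, disjoint from the support of $h$. Hence $\delta_0=\alpha h\alpha^{-1}h^{-1}$ equals $h^{-1}$ on $\bigcup_k g^kB'$, and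
$$\delta_0\neq\mathrm{id}.$$

## 6. The simple group $\mathcal G$ of equivariant diffeomorphisms supported away from the poles

Let $Y=S^2\setminus\{0,\infty\}$. The involution $a$ acts freely on $Y$, and $\bar Y=Y/a$ is a connected surface, an open annulus.

**Definition ($\mathcal G$).** $\mathcal G$ is the group of time-one maps of smooth isotopies of $S^2$ that start at $\mathrm{id}$, commute with $a$ at all times, and are supported in a compact subset of $Y$ independent of time. (The compact set may depend on the isotopy.)

It is a group, since such isotopies can be composed and inverted time by time. For instance $h\in\mathcal G$: the flow defining $h$ commutes with $g$, hence with $a=g^2$, and has compact support in $Y$. Since $\alpha$ commutes with $a$ and preserves $Y$, also $\alpha h\alpha^{-1}\in\mathcal G$. So $\delta_0\in\mathcal G$.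

We use one published theorem, stated by Thurston in *Foliations and groups of diffeomorphisms*, Bull. AMS 80 (1974), with a full proof in Banyaga, *The Structure of Classical Diffeomorphism Groups*, Ch. 2. For a connected smooth manifold $M$ without boundary, let $\mathrm{Diff}_c(M)_0$ be the group of time-one maps of smooth isotopies of $M$ that start at $\mathrm{id}$ and are supported in a compact set independent of time. Then $\mathrm{Diff}_c(M)_0$ is simple.

**Lemma 8.** $\mathcal G$ is isomorphic to $\mathrm{Diff}_c(\bar Y)_0$. In particular $\mathcal G$ is simple.

*Proof.* An isotopy as in the definition of $\mathcal G$ descends to a compactly supported isotopy of $\bar Y$, which gives a homomorphism $\mathcal G\to\mathrm{Diff}_c(\bar Y)_0$.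

It is onto. A compactly supported isotopy of $\bar Y$ starting at $\mathrm{id}$ is the flow of a time-dependent vector field supported in a compact set $\bar K\subset\bar Y$. This field lifts to an $a$-invariant field on $Y$, supported in the preimage of $\bar K$, which is compact because $Y\to\bar Y$ is a double cover. Extend it by zero to the poles and integrate. The flow commutes with $a$ and covers the given isotopy.

It is injective. If $f\in\mathcal G$ descends to $\mathrm{id}$, then $Y$ is the union of the closed sets $\{f(y)=y\}$ and $\{f(y)=a(y)\}$, which are disjoint because $a$ acts freely. As $Y$ is connected, $f=\mathrm{id}$ or $f=a$ on $Y$. The second is impossible, since $f$ has compact support in the noncompact $Y$ and $a$ has no fixed point there. $\square$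

## 7. Two relators with values in $\mathcal G$

We now need $\hat u,\hat v$, the identity near $\infty$ and with nontrivial derivative at $0$, and relators that force finite abelianization and whose values on $\hat u,\hat v$ lie in $\mathcal G$. A good source of finite abelianization is a relation $HuH^{-1}=u^4$, which gives $3u=0$. In $SL_2(\mathbb R)$, conjugation by $\mathrm{diag}(2,\frac12)$ multiplies the off-diagonal entry of an upper unipotent by $4$, and $\mathrm{diag}(2,\frac12)$ is itself a product of unipotents.

Let $\beta$ be a smooth bump function with values in $[0,1]$, $\beta(\rho)=1$ for $\rho\le1$ and $\beta(\rho)=0$ for $\rho\ge2$. Let $U(s)$ and $V(s)$ be the flows on $\mathbb R^2=\mathbb C$ of the vector fields $\beta(|z|)e_{12}z$ and $\beta(|z|)e_{21}z$, with $e_{12},e_{21}$ the elementary matrices, extended by the identity at $\infty$. The fields are odd, so the flows commute with $a$. The flows are the identity for $|z|\ge2$. Near $0$ they are the linear maps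
$$U(s)=\begin{pmatrix}1&s\\0&1\end{pmatrix},\qquad V(s)=\begin{pmatrix}1&0\\s&1\end{pmatrix}.$$
Put $\hat u=U(\frac12)$ and $\hat v=V(1)$. For $t\in[1,2]$ let
$$H_t=U(1)\,V(t-1)\,U(-1/t)\,V(-t(t-1)).$$
Its germ at $0$ is
$$\begin{pmatrix}t&1\\t-1&1\end{pmatrix}\begin{pmatrix}1&-1/t\\0&1\end{pmatrix}\begin{pmatrix}1&0\\-t(t-1)&1\end{pmatrix}=\begin{pmatrix}t&0\\t-1&1/t\end{pmatrix}\begin{pmatrix}1&0\\-t(t-1)&1\end{pmatrix}=\begin{pmatrix}t&0\\0&1/t\end{pmatrix}.\tag{2}$$
Moreover $H_1=U(1)U(-1)=\mathrm{id}$ as a diffeomorphism, and
$$\hat H:=H_2=U(1)V(1)U(-\tfrac12)V(-2)=\hat u^2\,\hat v\,\hat u^{-1}\,\hat v^{-2}.$$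

**Lemma 9.** The diffeomorphisms
$$r_1=\hat H\hat u\hat H^{-1}\hat u^{-4},\qquad r_2=\hat H\hat v^4\hat H^{-1}\hat v^{-1}$$
belong to $\mathcal G$.

*Proof.* We exhibit isotopies. For $t\in[1,2]$ put
$$r_1(t)=H_t\,U(\tfrac12)\,H_t^{-1}\,U(-\tfrac{t^2}2),\qquad r_2(t)=H_t\,V(4)\,H_t^{-1}\,V(-\tfrac4{t^2}).$$
At $t=2$ they are $r_1$ and $r_2$, because $U(-2)=\hat u^{-4}$, $V(4)=\hat v^4$ and $V(-1)=\hat v^{-1}$. At $t=1$ they are $\mathrm{id}$, because $H_1=\mathrm{id}$. They depend smoothly on $t$, commute with $a$, and are the identity for $|z|\ge2$.

By (2), $H_t$ acts near $0$ as $\mathrm{diag}(t,1/t)$. Conjugation by this matrix multiplies the $e_{12}$-entry by $t^2$ and the $e_{21}$-entry by $t^{-2}$. So the germ of each $r_j(t)$ at $0$ is trivial. The neighborhood can be chosen independent of $t$: each $r_j(t)$ is a composition of ten flow maps with parameters $|s|\le4$, and $\|1+se_{12}\|,\|1+se_{21}\|\le5$ for such $s$. Starting with $|z|<\epsilon:=5^{-10}$, all linear flow lines involved stay in $|z|<1$, where the flows are linear. Hence $r_j(t)$ is the identity for $|z|<\epsilon$.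

So $r_j(t)$, $1\le t\le2$, is a smooth isotopy from $\mathrm{id}$ to $r_j$ commuting with $a$ and supported in the compact set $\{\epsilon\le|z|\le2\}\subset Y$. $\square$

The isotopy in this proof is what the particular relators are for; triviality of germs at $0$ would not be enough. For example, the germ of $U(1)V(-1)U(1)$ is $\begin{pmatrix}0&1\\-1&0\end{pmatrix}$, so $w=(U(1)V(-1)U(1))^4$ has trivial germ at $0$, as one expects from a relation of $SL_2(\mathbb Z)$. But $w\notin\mathcal G$. To see this, lift to the universal cover of $Y$, with coordinates $|z|$ and the angle $\theta\in\mathbb R$. Running the flows that compose $w$ one after the other gives an isotopy from $\mathrm{id}$ to $w$, and lifting it gives the lift $\tilde w$ of $w$ that is the identity for $|z|\ge2$. The fields generating $U(s)$ and $V(-s)$, $s\ge 0$, are $\beta y\,\partial_x$ and $-\beta x\,\partial_y$, with angular velocities $-\beta\sin^2\theta$ and $-\beta\cos^2\theta$. So near $0$ the angle never increases. It strictly decreases in the first $U$-step unless $\sin\theta=0$, and in that case it strictly decreases in the following $V$-step. Hence near $|z|=0$ the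 lift $\tilde w$ translates $\theta$ by $2\pi k$ with $k\le-1$. If $w$ were in $\mathcal G$, the lift of its isotopy would end at a lift of $w$ that is the identity near both ends. A lift of $w$ that is the identity for large $|z|$ is unique, so this lift would be $\tilde w$, and $k=0$.

**Definition ($Q$).** Let $Q=\langle u,v\mid HuH^{-1}u^{-4},\ Hv^4H^{-1}v^{-1}\rangle$ with $H=u^2vu^{-1}v^{-2}$.

In the abelianization of $Q$, written additively, the relations read $3u=0$ and $3v=0$. So it is finite, and $\mathrm{Hom}(Q,\mathbb R)=0$.

## 8. The group $\Gamma$ and the proof of Theorem A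

**Step 1: definition of $\Gamma$.** We add to the diffeomorphisms above the conjugators that relate $r_1,r_2$ to $\delta_0$. By Lemma 8, $\mathcal G$ is simple. Since $\mathrm{id}\ne\delta_0\in\mathcal G$, the normal closure of $\delta_0$ in $\mathcal G$ is $\mathcal G$. By Lemma 9, $r_1$ and $r_2$ are therefore finite products of elements $k\delta_0^{\pm1}k^{-1}$ with $k\in\mathcal G$. Let $k_1,\dots,k_l$ be the conjugators used, and set
$$\Gamma=\langle g,\alpha,h,\hat u,\hat v,k_1,\dots,k_l\rangle .$$
The $k_i$ are not written down explicitly; their existence comes from the simplicity theorem. All generators lie in $\mathrm{Diff}_0(S^2)$: $g$ and $\alpha$ are rotations, $h,\hat u,\hat v$ are time maps of flows, and the $k_i$ are ends of isotopies.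

**Step 2: $\Gamma$ satisfies the hypotheses of Lemma 3.** First, $a=g^2\in\Gamma$. Each generator commutes with $a$: the rotations do, $h$ commutes with $g$, $\hat u$ and $\hat v$ are flow maps of odd fields, and $k_i\in\mathcal G$. Each fixes $0$: the fields generating $\hat u,\hat v$ vanish at $0$, and $h,k_i$ are supported away from $0$. So the same holds for all elements of $\Gamma$.

Now suppose that $W$ is compact with $\partial W=S^2$ and that $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ restricts to the given action. Lemma 3 provides $A$, $E$ and $\mathcal K$.

**Step 3: $Q$ acts on $E\to A$.** By Lemma 7, $\delta_0\in\mathcal K$. Since $\mathcal K$ is normal in $\Gamma$ and the $k_i$ belong to $\Gamma$, every $k_i\delta_0^{\pm1}k_i^{-1}$ lies in $\mathcal K$. Hence $r_1,r_2\in\mathcal K$. But $r_1,r_2$ are the relators of $Q$ evaluated at $\hat u,\hat v$. So $u\mapsto\hat u$, $v\mapsto\hat v$ defines a homomorphism $Q\to\Gamma/\mathcal K$, and $\Gamma/\mathcal K$ acts on $E\to A$.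

**Step 4: $Q$ acts trivially on $A$, and we get a path of representations.** Identify $A$ with $[0,1]$ by a $C^1$ diffeomorphism. By Lemma 3(iii), $Q$ acts on $A$ by orientation-preserving $C^1$ diffeomorphisms, so by Lemma 5(i) it acts trivially. For each $x\in A$ we obtain a representation $\lambda_x\colon Q\to GL(E_x)$. A vector bundle over an arc is trivial; after a trivialization of $E$, $x\mapsto\lambda_x$ is a continuous path in $\mathrm{Hom}(Q,GL_2(\mathbb R))$.

**Step 5: the two ends contradict each other.** We have $E_\infty=T_\infty S^2$, and $\hat u,\hat v$ are the identity on $S^2$ near $\infty$, so $\lambda_\infty$ is trivial. By Lemma 5(ii), $\lambda_x$ is trivial for all $x\in A$. But $E_0=T_0S^2$ and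
$$\lambda_0(u)=D_0\hat u=\begin{pmatrix}1&\frac12\\0&1\end{pmatrix}\ne1 .$$
This contradiction proves Theorem A. $\blacksquare$

The proof used no hypothesis on the isotopy classes or the orientation behavior of the $\phi(\gamma)$, nor on the topology of $W$. In particular, for every compact 3-manifold $M$ with $\partial M=S^2$, no subgroup of $\mathrm{Diff}_0(S^2)$ containing $\Gamma$ has an extension to $M$; this includes $\mathrm{Diff}_0(S^2)$ itself.

Compactness of $W$ is necessary: for any $N$, the group $\mathrm{Diff}(N)$ acts on $N\times[0,\infty)$ by $f\times\mathrm{id}$. In our proof, compactness gave the arc its second endpoint.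

## 9. Even-dimensional manifolds with a symmetry of order 12

The rotations $g$ and $\alpha$ are powers of the rotation $\tau$ by $30^\circ$, namely $g=\tau^3$ and $\alpha=\tau^4$, and everything else took place near one fixed point of $\tau$.

**Theorem B.** Let $N$ be a closed manifold of even dimension $n=2m\ge2$. Let $\tau\in\mathrm{Diff}(N)$ satisfy $\tau^{12}=\mathrm{id}$ and have a fixed point $x_0$ at which $D_{x_0}\tau$ is multiplication by $e^{2\pi i/12}$ for some complex structure on $T_{x_0}N$. Then there is a finitely generated group $\Gamma$, generated by $\tau$ and finitely many diffeomorphisms isotopic to $\mathrm{id}$ and supported in a ball around $x_0$, whose action on $N$ does not extend to a $C^1$ action on any compact $W$ with $\partial W=N$. If $\tau\in\mathrm{Diff}_0(N)$, then $\Gamma\subset\mathrm{Diff}_0(N)$. This applies to $S^{2m}$ and $\mathbb{CP}^m$, $m\ge1$.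

On $S^{2m}\subset\mathbb C^m\oplus\mathbb R$ take $\tau(z,s)=(e^{2\pi i/12}z,s)$ and $x_0=(0,1)$. On $\mathbb{CP}^m$ take $\tau[z_0:z_1:\dots:z_m]=[z_0:e^{2\pi i/12}z_1:\dots:e^{2\pi i/12}z_m]$ and $x_0=[1:0:\dots:0]$; in the coordinates $z_j/z_0$ it is multiplication by $e^{2\pi i/12}$. In both cases $\tau$ lies in a circle action, hence in $\mathrm{Diff}_0$.

*Proof.* Put $g=\tau^3$, $\alpha=\tau^4$, $a=\tau^6=g^2$.

**Step 1: linear coordinates at $x_0$.** In a chart at $x_0=0$, on a $\tau$-invariant neighborhood, put $L=D_{x_0}\tau$ and $\Psi=\frac1{12}\sum_{k=0}^{11}L^{-k}\circ\tau^k$. Then $D_0\Psi=1$ and $\Psi\circ\tau=L\circ\Psi$. Identify $T_{x_0}N$ with $\mathbb C^m$, so that $L$ is multiplication by $e^{2\pi i/12}$, which preserves round balls. Pulling back a small ball by $\Psi$ and rescaling, we get a $\tau$-invariant open ball $B\ni x_0$ identified with $\{|z|<3\}\subset\mathbb C^m$, on which $\tau$ is multiplication by $e^{2\pi i/12}$. On $B$ we have $g=i$, $\alpha=e^{2\pi i/3}$, $a=-1$, and $\mathrm{Fix}(a)\cap B=\{x_0\}$.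

**Step 2: the group $\mathcal G$.** Let $Y=B\setminus\{x_0\}$. It is connected since $n\ge2$, and $a$ acts freely on it. Let $\mathcal G$ be the group of time-one maps of smooth isotopies of $N$ that start at $\mathrm{id}$, commute with $a$ and are supported in a compact subset of $Y$ independent of time. The proof of Lemma 8 applies word for word (lifted fields are extended by zero outside $Y$) and gives $\mathcal G\cong\mathrm{Diff}_c(Y/a)_0$, a simple group.

**Step 3: the element $\delta_0$.** The group $\langle\tau\rangle\cong\mathbb Z/12$ acts freely on $Y$, so there is a small ball $B'\subset Y$ with pairwise disjoint translates $\tau^jB'$, $0\le j<12$. Let $h\neq\mathrm{id}$ be the time-one map of a $g$-invariant vector field compactly supported in $\bigcup_k\tau^{3k}B'$, constructed as in Section 5. Then $h\in\mathcal G$ and $hg=gh$. The diffeomorphism $\alpha h\alpha^{-1}$ lies in $\mathcal G$, since $\alpha$ commutes with $a$ and preserves $Y$. It is supported in $\bigcup_k\tau^{3k+4}B'$. Modulo $12$, the exponents $3k$ are $0,3,6,9$ and the exponents $3k+4$ are $4,7,10,1$, so the supports are disjoint. Hence $\mathrm{id}\ne\delta_0=\alpha h\alpha^{-1}h^{-1}\in\mathcal G$.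

**Step 4: $\hat u$, $\hat v$ and $\Gamma$.** Let $U(s),V(s)$ be the flows of $\beta(|z|)e_{12}z$ and $\beta(|z|)e_{21}z$ on $B$, with $e_{12},e_{21}\in\mathfrak{gl}_n(\mathbb R)$, extended by the identity outside $B$. They commute with $a$ because the fields are odd. Define $\hat u,\hat v,H_t,\hat H,r_1,r_2$ by the formulas of Section 7. The matrix computations hold in the first two real coordinates, with $\mathrm{diag}(t,1/t,1,\dots,1)$ in place of $\mathrm{diag}(t,1/t)$. The norm bound in Lemma 9 is unchanged. So $r_1,r_2\in\mathcal G$, and by simplicity they are finite products of conjugates of $\delta_0^{\pm1}$ by elements $k_1,\dots,k_l\in\mathcal G$. Let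
$$\Gamma=\langle\tau,h,\hat u,\hat v,k_1,\dots,k_l\rangle .$$
All generators except $\tau$ are isotopic to $\mathrm{id}$ and supported in $B$; so if $\tau\in\mathrm{Diff}_0(N)$, then $\Gamma\subset\mathrm{Diff}_0(N)$. All generators commute with $a$ and fix $x_0$.

Suppose now that $\phi\colon\Gamma\to\mathrm{Diff}^1(W)$ extends the action to a compact $W$ with $\partial W=N$.

**Step 5: the arc and the bundle.** On $T_{x_0}N$, $D\phi(a)$ is $-1$, and $E^+_{x_0}\not\subset T_{x_0}N$ by Lemma 1. So $\dim E_{x_0}^+=1$, and the component $A$ of $\mathrm{Fix}(\phi(a))$ containing $x_0$ is a $C^1$ arc with $A\cap \partial W$ equal to its two endpoints. The other endpoint $x_1$ is a fixed point of $a$ on $N$ different from $x_0$, so $x_1\notin B$. As in Lemma 3, the $(-1)$-eigenspaces of $D\phi(a)$ form a continuous bundle $E\to A$, now of rank $n$.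

At both endpoints $x=x_0,x_1$ we have $E_x=T_xN$. Indeed, the line $E_x^+$ is not contained in $T_xN$ by Lemma 1, so it meets $T_xN$ trivially. The space $T_xN$ is invariant under the involution $D_x\phi(a)$, hence is the direct sum of its intersections with $E_x^+$ and $E_x$. So $T_xN\subset E_x$, and both have dimension $n$. (On $S^2$ we could read this off at $\infty$ directly; here we know nothing else about $a$ near $x_1$.)

**Step 6: the action on $E\to A$.** As in Lemma 3(iii), every element of $\Gamma$ preserves $A$, fixes $x_0$, hence fixes $x_1$, and acts on $E$; elements of finite order fix $A$ pointwise. Let $\mathcal K$ be the kernel of the action on $E\to A$.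

**Step 7: $\delta_0\in\mathcal K$.** The map $J=D\phi(g)|_E$ satisfies $J^2=-1$, so $E$ is a continuous complex vector bundle of rank $m$. The map $D\phi(\alpha)|_{E_x}$ is complex linear with cube $1$. It need not be scalar a priori, so we look at its complex characteristic polynomial. This depends continuously on $x$: near any point of $A$ choose continuous sections of $E$ that form a complex basis there, hence nearby, and write $D\phi(\alpha)$ as a continuous matrix in this frame. It also lies in the finite set of products of $m$ factors $X-\zeta$ with $\zeta^3=1$. So it is constant on the connected $A$. At $x_0$, where $E_{x_0}=T_{x_0}N$, $J$ is multiplication by $i$ and $D\alpha$ is multiplication by $c=e^{2\pi i/3}$, so the polynomial is $(X-c)^m$. A linear map of finite order is diagonalizable. Hence $D\phi(\alpha)|_{E_x}=c$ for all $x\in A$. Now conclude as in Lemma 7: $D\phi(h)$ is $J$-linear, so $h\alpha^{-1}h^{-1}$ fixes $A$ pointwise and acts on $E$ as $c^{-1}$. Thus $\delta_0\in\mathcal K$.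

**Step 8: contradiction.** Since $\mathcal K$ is normal and $k_i\in\Gamma$, we get $r_1,r_2\in\mathcal K$. So $Q$ acts on $E\to A$, trivially on $A$ by Lemma 5(i), and we obtain a continuous path $\lambda_x$ in $\mathrm{Hom}(Q,GL_n(\mathbb R))$. The maps $\hat u,\hat v$ are supported in the compact set $\{|z|\le2\}\subset B$ and $x_1\notin B$, so they are the identity near $x_1$. As $E_{x_1}=T_{x_1}N$, $\lambda_{x_1}$ is trivial. By Lemma 5(ii), $\lambda_{x_0}$ is trivial. But $E_{x_0}=T_{x_0}N$ and $\lambda_{x_0}(u)=1+\frac12e_{12}\neq1$. $\blacksquare$

For $\mathbb{CP}^m$ with $m$ even the statement is vacuous, because no $W$ exists. If $\partial W=N$ with $\dim W$ odd, the double of $W$ is a closed odd-dimensional manifold, of Euler characteristic $0=2\chi(W)-\chi(N)$, so $\chi(N)$ is even, while $\chi(\mathbb{CP}^m)=m+1$ is odd.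

## 10. Coning: bi-Lipschitz extensions exist

The derivative along $A$ carried the whole obstruction. For the ball, the differentiability hypothesis cannot be relaxed to a Lipschitz condition.

**Theorem C.** For $N=S^n$ with $n\ge1$ and $W=D^{n+1}$, "$C^1$" cannot be weakened to "bi-Lipschitz": all of $\mathrm{Diff}(S^n)$ extends to an action on $D^{n+1}$ by bi-Lipschitz homeomorphisms that are $C^\infty$ diffeomorphisms away from the center.

*Proof.* For $f\in\mathrm{Diff}(S^n)$ put $\hat f(r\theta)=rf(\theta)$, $r\in[0,1]$, $\theta\in S^n$. Then $\widehat{f_1f_2}=\hat f_1\hat f_2$ and $\hat f|_{S^n}=f$. Each $\hat f$ is a homeomorphism of $D^{n+1}$, and it is a $C^\infty$ diffeomorphism of $D^{n+1}\setminus\{0\}$, with inverse $\widehat{f^{-1}}$. It is homogeneous of degree $1$, so its derivative is homogeneous of degree $0$, and hence bounded by its maximum $C$ on the unit sphere. If the segment from $x$ to $y$ avoids $0$, integrating along it gives $|\hat f(x)-\hat f(y)|\le C|x-y|$. If it contains $0$, approximate $x,y$ by pairs whose segments avoid $0$, which is possible since $n+1\ge2$, and use continuity. So $\hat f$ is Lipschitz, and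 so is $\hat f^{-1}=\widehat{f^{-1}}$. $\blacksquare$

There is no conflict with Theorem A. A map homogeneous of degree $1$ that is differentiable at $0$ equals its derivative there, so $\hat f$ is differentiable at the center only if it is linear. For the coned action of $\Gamma$ on $D^3$, the fixed arc of $\hat a$ is the vertical diameter, and it passes through the center. At that point there are no derivatives to define the action on $E$, and the path of representations from one pole to the other is broken there.
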